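# Planar straight-line dominance drawings of maximal planar graphs

## 1. A path joined to two adjacent vertices

We want to draw a planar graph with straight edges and no crossings so that the picture also shows, through coordinates alone, which vertex can reach which. The directions of the edges are ours to choose. The question, posed by Patrizio Angelini, Michael A. Bekos, Giuseppe Di Battista, Fabrizio Frati, Luca Grilli and Giacomo Ortali in "On Planar Straight-Line Dominance Drawings", arXiv:2512.05225 (2025), is whether this can be done for every maximal planar graph. The precise terms are as follows.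

**Definition ($st$-plane graph).** A directed plane graph is an *$st$-plane graph* if it is acyclic, has exactly one source $s$ and exactly one sink $t$, and both $s$ and $t$ lie on the outer face. An *$st$-orientation* of an undirected plane graph is an orientation of its edges that turns it into an $st$-plane graph, for some choice of $s$ and $t$.

**Definition (planar straight-line drawing).** Vertices go to distinct points of the plane, and each edge goes to the segment between its end-vertices. Two edges share no point other than a common end-vertex, and no edge passes through a vertex other than its own ends. For an $st$-plane graph the drawing must also respect the given plane embedding.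

**Definition (dominance drawing).** A drawing of a directed acyclic graph is a *dominance drawing* if, for any two distinct vertices $u,v$, there is a directed path from $u$ to $v$ if and only if $x(u)\le x(v)$ and $y(u)\le y(v)$.

For example, take the four edges $s\to a$, $s\to b$, $a\to t$, $b\to t$. The points $s=(0,0)$, $a=(1,2)$, $b=(2,1)$, $t=(3,3)$ give a dominance drawing. If we move $a$ to $(1,1)$ and $b$ to $(2,2)$ we lose it: the coordinates now say that $a$ reaches $b$. Incomparable vertices must lie in "northwest–southeast" position.

**Problem.** Does every maximal planar graph have an $st$-orientation whose $st$-plane graph has a planar straight-line dominance drawing? The plane embedding may be chosen, which amounts to choosing the outer face.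

Here is a family where the answer is easy. For $k\ge 1$ let $B_k$ consist of a path $u_1u_2\dots u_k$ and two adjacent vertices $s,t$, both joined to every $u_i$. It has $n=k+2$ vertices and $(k-1)+2k+1=3n-6$ edges.

**Proposition 1.** For every $k\ge1$ the graph $B_k$ has an $st$-orientation with a planar straight-line dominance drawing.

*Proof.* Orient $s\to u_i$, $u_i\to t$, $s\to t$ and $u_i\to u_{i+1}$. Put
$$s=(0,0),\qquad u_i=(k+i,\,2i),\qquad t=(2k+2,\,2k+3).$$

**Dominance.** The digraph contains the path $s\to u_1\to\dots\to u_k\to t$, and every edge goes forward along it. So $w$ reaches $w'$ exactly when $w$ comes earlier. Both coordinates strictly increase along $s,u_1,\dots,u_k,t$, because $u_k=(2k,2k)$. Hence the drawing is a dominance drawing.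

**Planarity.** All $u_i$ lie on the line $\ell: y=2(x-k)$, in order. At $x=0$ the line has height $-2k<0$, so $s$ is above it. At $x=2k+2$ it has height $2k+4>2k+3$, so $t$ is below it. The edges $su_i$ form a fan on one side of $\ell$, the edges $tu_i$ a fan on the other side, and each of these edges meets $\ell$ only in its $u_i$. Edges of one fan share only the apex, and edges of different fans can meet only in a common $u_i$. The path edges are consecutive segments of $\ell$. The edge $st$ crosses $\ell$ where $2(x-k)=\frac{2k+3}{2k+2}x$, that is, at $x=\frac{2k(2k+2)}{2k+1}>2k$, beyond $u_k$. So it misses the path, and it meets the fans only in $s$ and $t$. The drawing is planar.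

**Outer face.** The points $u_1,\dots,u_k$ and the point where $st$ crosses $\ell$ lie in this order on $\ell$. So $u_2,\dots,u_k$ lie inside the triangle $su_1t$, and this triangle bounds the outer face. It contains $s$ and $t$, and the digraph is an $st$-plane graph. $\square$

For $k=1,2$ this covers the triangle and $K_4$. What changes in general? In $B_k$ reachability is a linear order, so dominance only asks that both coordinates increase; in general many pairs are incomparable. In $B_k$ planarity came from one line separating two fans; in general there is no such line, and every inner face puts its own condition on the coordinates. It turns out that the two difficulties can be separated completely: dominance fixes two linear orders of the vertices, and planarity is then a matter of choosing the gaps between consecutive vertices. Choosing the gaps is the hard part.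

## 2. Triangulations, canonical orderings and the in-degree condition

A *triangulation* is a maximal plane graph with $n\ge3$ vertices; it is simple and all its faces are triangles. (For $n\le2$ the problem is trivial.) An *$st$-triangulation* is an $st$-plane graph whose underlying graph is a triangulation. Its outer face is a triangle $s,r,t$, and since $s$ is a source and $t$ a sink, $s\to t$ and $s\to r\to t$.

**Theorem 2.** Let $G$ be a maximal planar graph with $n\ge3$, embedded with outer face $\{s,r,t\}$ (any face, any labelling of its three vertices). Then $G$ has an $st$-orientation with source $s$ and sink $t$ that has a planar straight-line dominance drawing.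

So the answer to the problem is yes. The orientation will be one in which in-degrees are not too small.

**Theorem 3.** Let $D$ be an $st$-triangulation satisfying

> (H) every vertex other than $s$ and $r$ has in-degree at least $2$.

Then $D$ has a planar straight-line dominance drawing.

**Theorem 3 implies Theorem 2.** The purpose of this step is to find an orientation with (H). By de Fraysseix–Pach–Pollack (*How to draw a planar graph on a grid*, Combinatorica 10 (1990)), $G$ has a *canonical ordering* $v_1=s,\ v_2=r,\ \dots,\ v_n=t$. This means that for $3\le k\le n$ the vertex $v_k$ lies in the outer face of $G_{k-1}=G[v_1,\dots,v_{k-1}]$, and its neighbors in $G_{k-1}$ form an interval with at least two elements of the outer path of $G_{k-1}$ from $v_1$ to $v_2$. For $k=3$ this path is the edge $v_1v_2$; for $k\ge4$ the outer boundary of $G_{k-1}$ is a cycle through the edge $v_1v_2$. In $B_k$, for instance, $s,u_1,u_2,\dots,u_k,t$ is a canonical ordering.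

Orient every edge from the smaller to the larger index. The orientation is acyclic. For $k\ge3$ the vertex $v_k$ has in-degree at least $2$, and $v_2$ has the in-edge from $v_1$. So $v_1$ is the only source and (H) holds. It remains to see that $v_n$ is the only sink. The vertices $v_1,v_2$ are adjacent to $v_n$. Let $3\le k<n$. Then $v_k$ is on the outer cycle of $G_k$. Adding $v_j$ covers only vertices in its neighbor interval, so a vertex on the outer cycle of $G_{j-1}$ that is not adjacent to $v_j$ stays on the outer cycle of $G_j$. If $v_k$ had no later neighbor, it would lie on the outer cycle $v_1v_2v_n$ of $G$, which is false. So we have an $st$-orientation with source $s$, sink $t$ and (H), and Theorem 3 applies. $\square$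

**Running example $D_6$.** Take $s,r$, then $1$ joined to $s,r$; then $2$ joined to $s,1$; then $3$ joined to $1,r$; then $t$ joined to $s,2,1,3,r$. Picture $s$ on the left, $r$ on the right and $t$ on top. There are $12=3\cdot6-6$ edges. The orientation by the order $s,r,1,2,3,t$ satisfies (H), and $2,3$ are incomparable. This is the smallest place where something beyond a linear order happens in a canonical orientation: for $n=5$ the vertex $v_4$ is joined to at least two consecutive vertices of the path $v_1,v_3,v_2$, hence to $v_3$, so the orientation contains the directed path $v_1\to v_2\to v_3\to v_4\to v_5$.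

From now on $D$ is an $st$-triangulation. Condition (H) will not be used before Section 8.

## 3. Leftmost and rightmost trees, and the two faces of a vertex

**Left and right.** By reflecting the embedding if necessary, assume that $r$ lies to the right of the edge $st$. This is harmless: in the reflected case we draw the mirror image and then exchange the two coordinates. The exchange preserves dominance and planarity, and, being a reflection, restores the embedding.

By Kelly (1987) and Di Battista–Tamassia (*Algorithms for plane representations of acyclic digraphs*, TCS 61 (1988)), $D$ has an upward planar straight-line drawing $\Gamma_0$ with its embedding, in which each edge strictly increases in *height*. Fix $\Gamma_0$; it serves only to speak of left and right. Directed paths are height-monotone curves, $s$ is the lowest vertex and $t$ the highest. If two height-monotone curves over the same height interval meet only at their ends, then by continuity one of them is strictly left of the other in between. We shall use this as follows: *if it leaves the lower end on the left, it enters the upper end on the left.* In-edges of a vertex are ordered left to right just below it, out-edges just above it.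

Write $u\le v$ if $u=v$ or $u$ reaches $v$ by a directed path. This is a partial order.

**Definition (trees).** For $v\ne s$ let $p_1(v)$ and $p_2(v)$ be the origins of the leftmost and the rightmost in-edge of $v$. For $v\ne t$ let $q_1(v)$ and $q_2(v)$ be the ends of the leftmost and the rightmost out-edge. For $i=1,2$ the edges $p_i(v)\to v$ form a spanning tree $T_i$ rooted at $s$, since walking backward along them must end at the only source. Let $P_i(v)$ be the path of $T_i$ from $s$ to $v$, and $\mathrm{lca}_i$ the lowest common ancestor in $T_i$.

If $u$ is a $T_i$-ancestor of $v$, then $u\le v$. So by acyclicity, if $u$ reaches $v$ and $u\neq v$, then $v$ is never a $T_i$-ancestor of $u$.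

**Faces.** A triangle with an acyclic orientation has the form $a\to v\to c$, $a\to c$, with exactly one *middle vertex* $v$. At $v$, the face lies between an in-edge and an out-edge that are consecutive around $v$. In-edges are below $v$ and out-edges above, so there are just two such places for each $v\ne s,t$: between its leftmost in-edge and leftmost out-edge, giving the face $\lambda(v)$, and between its rightmost in-edge and rightmost out-edge, giving $\rho(v)$. Conversely $v$ is the middle vertex of both of these faces. The outer face has middle vertex $r$ and lies to the right of $r$, so it is $\rho(r)$. Hence the inner faces are exactly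

- $\lambda(v)=(p_1(v),v,q_1(v))$ for $v\ne s,t$. The face is on the left of $v$, so $v$ is to the right of the edge $p_1(v)\to q_1(v)$, and the triple is counterclockwise.
- $\rho(v)=(p_2(v),v,q_2(v))$ for $v\ne s,t,r$. Here $v$ is to the left of the edge $p_2(v)\to q_2(v)$, and the triple is clockwise.

In particular these edges $p_i(v)\to q_i(v)$ exist.

**In $D_6$.** In-edges from left to right come from: $s$ for $r$; $s,r$ for $1$; $s,1$ for $2$; $1,r$ for $3$; $s,2,1,3,r$ for $t$. So $p_1$ maps $r,1,2,3,t$ to $s,s,s,1,s$, and $p_2$ maps them to $s,r,1,r,r$. The seven inner faces are
$$\lambda(r)=(s,r,1),\quad\lambda(1)=(s,1,2),\quad\lambda(2)=(s,2,t),\quad\lambda(3)=(1,3,t),$$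
$$\rho(1)=(r,1,3),\quad\rho(2)=(1,2,t),\quad\rho(3)=(r,3,t).$$

**Definition (orders).** Let $<_x$ be the preorder of $T_2$ with children visited left to right, and $<_y$ the preorder of $T_1$ with children visited right to left. In a preorder a vertex comes before its descendants, and each subtree is an interval. "Later sibling" refers to these visiting orders.

In $D_6$ the tree $T_2$ has root $s$ with child $r$; the children of $r$ are $1,3,t$ from left to right; and $2$ is the child of $1$. So $<_x$ is $s,r,1,2,3,t$. In $T_1$ the children of $s$ are, from right to left, $r,1,2,t$, and $3$ is the child of $1$. So $<_y$ is $s,r,1,3,2,t$. The two orders disagree exactly on the incomparable pair $2,3$.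

## 4. Two preorders whose intersection is reachability

The purpose of this section is to show that what we saw in $D_6$ is general. This disposes of dominance.

**Lemma 4.** If $u\to v$ is an edge, then $u<_xv$ and $u<_yv$.

*Proof.* First $<_x$. If $u$ is a $T_2$-ancestor of $v$, it comes first. Otherwise, since $v$ is not a $T_2$-ancestor of $u$ either, $m=\mathrm{lca}_2(u,v)$ differs from $u$ and $v$. Let $Q$ be the part of $P_2(v)$ from $m$ to $v$, and $Q'$ the part of $P_2(u)$ from $m$ to $u$ followed by $u\to v$. The two tree parts share only $m$, and the edge $u\to v$ is not on $Q$, because $u$ is not an ancestor of $v$. So $Q$ and $Q'$ share only $m$ and $v$. Suppose $v<_xu$. Then the child of $m$ towards $v$ is visited before the child towards $u$, so $Q$ leaves $m$ to the left of $Q'$ and hence enters $v$ to the left of $Q'$. But $Q$ enters $v$ by the rightmost in-edge of $v$, a contradiction.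

For $<_y$ exchange left and right and use $T_1$: if $v<_yu$, then $Q$ leaves $m=\mathrm{lca}_1(u,v)$ to the right of $Q'$, hence enters $v$ to the right of $Q'$, although it enters by the leftmost in-edge. The position of $r$ played no role. $\square$

**Lemma 5.** For $u\ne v$: $u$ reaches $v$ if and only if $u<_xv$ and $u<_yv$.

*Proof.* "Only if" follows from Lemma 4 along a path. Let $u<_xv$ and $u<_yv$, and suppose that $u$ does not reach $v$. By Lemma 4, $v$ does not reach $u$.

**Step 1: locate $u$ with respect to two curves.** Let $\Sigma$ be a directed path from $v$ to $t$, and $\Pi_i=P_i(v)\cup\Sigma$, a height-monotone curve from $s$ to $t$. By incomparability $u\notin\Pi_i$ and $m_i=\mathrm{lca}_i(u,v)\ne u,v$. The part of $P_i(u)$ after $m_i$ avoids $P_i(v)$, because $T_i$ is a tree, and avoids $\Sigma$, because otherwise $v$ would reach $u$. So it stays on the side of $\Pi_i$ on which it leaves $m_i$. Since $u<_xv$, it leaves $m_2$ on the left, so $u$ is left of $\Pi_2$. Since $u<_yv$ and $T_1$ is visited right to left, $u$ is right of $\Pi_1$.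

**Step 2: $u$ is trapped below $v$.** If $u$ is not lower than $v$, then $\Pi_1$ and $\Pi_2$ coincide at the height of $u$, and $u$ cannot be right of one and left of the other. So $u$ is lower than $v$, right of $P_1(v)$ and left of $P_2(v)$. Follow a directed path from $u$ to $t$. If it meets $P_1(v)\cup P_2(v)$ below the height of $v$, then by planarity the first meeting point is a vertex, and this vertex reaches $v$. Otherwise it stays strictly between the two paths at all heights below $v$; the two paths come together at $v$, so it passes through $v$. In both cases $u$ reaches $v$, a contradiction. $\square$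

**Coordinates.** Given positive *weights* $\alpha(u),\beta(u)$ for $u\ne s$, put
$$x(v)=\sum_{s\ne u\le_xv}\alpha(u),\qquad y(v)=\sum_{s\ne u\le_yv}\beta(u).\tag{1}$$
Then $x(u)\le x(v)\iff u\le_xv$ and $y(u)\le y(v)\iff u\le_yv$. By Lemma 5 the dominance condition holds for **every** choice of positive weights, and vertices get distinct points.

**Unit weights are not enough.** The first thing to try is $\alpha=\beta=1$, so that coordinates are ranks. In $D_6$ this gives $s=(0,0)$, $r=(1,1)$, $1=(2,2)$, and the edge $s\to1$ passes through $r$. For $n=3$ already $s,r,t$ are collinear. So dominance is free, but the gaps have to be chosen with care.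

## 5. One inequality per inner face

The purpose of this section is to turn planarity into local inequalities on the weights.

**Lemma 6.** If every inner face of $D$ is mapped to a nondegenerate triangle with the same orientation as in $\Gamma_0$, then the straight-line drawing is planar and respects the embedding.

*Proof.* Let $\Delta$ be the closed outer triangle of $\Gamma_0$, and let $\varphi:\Delta\to\mathbb R^2$ be affine on each inner face, sending each vertex to its new position. It is continuous, and it sends each edge to the straight segment between the new positions of its ends.

**Step 1: the boundary is embedded.** The signed area of a triangle is a sum of contributions of its directed sides. Traverse all inner faces counterclockwise (in $\Gamma_0$). Each inner edge is traversed once in each direction, so its contributions cancel. Hence the signed area of the image of the outer triangle is the sum of the signed areas of the images of the inner faces, and is positive. So the image of the outer triangle is nondegenerate, and $\varphi$ is injective on $\partial\Delta$.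

**Step 2: generic points are covered at most once.** Call $p$ generic if it is on no image of an edge. By the same cancellation, the winding number of $\varphi(\partial\Delta)$ around a generic $p$ is the sum of the winding numbers of the images of the face boundaries. Each of these is $1$ if the image of the face contains $p$ and $0$ otherwise, so the sum is the number of faces whose image contains $p$. Since $\varphi(\partial\Delta)$ is the boundary of a triangle, traversed once counterclockwise, this number is at most $1$.

**Step 3: $\varphi$ is open at interior points.** We claim that for each interior point $z$ of $\Delta$ the image of every neighborhood of $z$ contains a neighborhood of $\varphi(z)$. Inside a face this is clear. On an edge, the images of the two incident faces have the same orientation, so they lie on opposite sides of the image of the edge and together cover a neighborhood. At an inner vertex, the images of the incident faces in cyclic order are positively oriented triangles, each sharing an edge with the next. Turning around, we return to the initial direction, so the total angle is $2\pi k$ with $k\ge1$, and they cover a neighborhood.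

**Step 4: $\varphi$ is injective.** Suppose $\varphi(z)=\varphi(z')$ with $z\ne z'$. By Step 1 not both lie on $\partial\Delta$; let $z$ be interior. Take disjoint neighborhoods $U,U'$ of $z,z'$ in $\Delta$. By Step 3, $\varphi(U)$ contains a neighborhood of $\varphi(z)$. The set $U'$ contains interior points of faces arbitrarily close to $z'$, so $\varphi(U')$ contains nonempty open sets arbitrarily close to $\varphi(z')=\varphi(z)$. Hence $\varphi(U)\cap\varphi(U')$ contains a nonempty open set. The images of edges form a finite union of segments, so this open set contains a generic point $p$. It has two preimages, in the interiors of two faces; the faces are different, because $\varphi$ is injective on each face. So $p$ is covered twice, contradicting Step 2.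

Thus $\varphi$ is injective and orientation-preserving on $\Delta$, which gives the claim. $\square$

The triple $a,v,c$ is counterclockwise exactly when $(x_v-x_a)(y_c-y_v)-(y_v-y_a)(x_c-x_v)>0$, where $x_v=x(v)$ and so on. By Section 3 and Lemma 6 it therefore suffices to choose weights such that
$$(\mathrm L_v)\qquad (y_v-y_a)(x_c-x_v)<(x_v-x_a)(y_c-y_v),\qquad a=p_1(v),\ c=q_1(v),\ v\ne s,t;$$
$$(\mathrm R_v)\qquad (x_v-x_a)(y_c-y_v)<(y_v-y_a)(x_c-x_v),\qquad a=p_2(v),\ c=q_2(v),\ v\ne s,t,r.$$
By Lemma 4 all four differences in each line are positive. So $(\mathrm L_v)$ says that the path $a\to v\to c$ turns left at $v$ around $\lambda(v)$, and $(\mathrm R_v)$ says that the corresponding path turns right around $\rho(v)$.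

## 6. Coordinate differences under monotone weights

The inequalities involve sums of weights. The purpose of this section is to make each sum comparable to one single weight.

**Definition (monotone weights).** The weights are *monotone* if $\alpha(u)<\alpha(p_2(u))$ whenever $p_2(u)\ne s$, and $\alpha(u)<\alpha(u')$ whenever $u'$ is a later $T_2$-sibling of $u$; and analogously for $\beta$ and $T_1$.

**Lemma 7.** Let the weights be monotone, $p<_xq$ and $m=\mathrm{lca}_2(p,q)$. Then $q\ne m$. Let $q^*$ be the child of $m$ on the $T_2$-path to $q$. Then
$$\alpha(q^*)\le x(q)-x(p)\le(n-1)\,\alpha(q^*).\tag{2}$$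
The analogous statement holds for $y,\beta,T_1$.

*Proof.* Since $p<_xq$, the vertex $q$ is not a $T_2$-ancestor of $p$, so $q\ne m$. By (1), $x(q)-x(p)$ is the sum of $\alpha(u)$ over all $u$ with $p<_xu\le_xq$.

**Lower bound.** We have $q^*\le_xq$. Also $p<_xq^*$, since either $p=m$ or $p$ is in the subtree of an earlier sibling of $q^*$. So $q^*$ is one of the vertices $u$ in the sum.

**Upper bound.** Let $p<_xu\le_xq$. The subtree of $m$ is an interval of the preorder with first element $m$, and it contains $p$ and $q$. So $u$ is in it, and $u\ne m$ because $m\le_xp$. Let $u^*$ be the child of $m$ towards $u$. Since $u\le_xq$, $u^*$ is $q^*$ or an earlier sibling of $q^*$. By monotonicity down the tree and among siblings, $\alpha(u)\le\alpha(u^*)\le\alpha(q^*)$. There are at most $n-1$ vertices $u$.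

The proof for $y,\beta,T_1$ is the same, word for word. $\square$

The next lemma says where $q_i(v)$ sits in the tree $T_i$.

**Lemma 8.**
(a) For $v\ne s,t$ and $c=q_1(v)$, $v$ is not a $T_1$-ancestor of $c$.
(b) For $v\ne s,t,r$ and $c=q_2(v)$, $v$ is not a $T_2$-ancestor of $c$.

The exclusion of $r$ in (b) is necessary: $q_2(r)=t$ and $p_2(t)=r$.

*Proof.* (a) Let $a=p_1(v)$. The face $\lambda(v)$ is an inner face, so the edge $a\to c$ exists, $v$ is to its right, and $a\to c$ leaves $a$ to the left of $a\to v$. Suppose $v\in P_1(c)$. Let $Q$ be $a\to v$ followed by the part of $P_1(c)$ from $v$ to $c$. Its last edge is the leftmost in-edge of $c$. This is not $a\to c$, since otherwise $a$ would be on the part from $v$ on, and $v$ would reach $a$. So $Q$ enters $c$ strictly to the left of $a\to c$, while it leaves $a$ to the right of it. But $Q$ and $a\to c$ share only $a$ and $c$, a contradiction.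

(b) Let $a=p_2(v)$. Since $v\ne r$, $\rho(v)$ is an inner face, so the edge $a\to c$ exists and leaves $a$ to the right of $a\to v$. Suppose $v\in P_2(c)$. Let $Q$ be $a\to v$ followed by the part of $P_2(c)$ from $v$ to $c$. Its last edge is the rightmost in-edge of $c$ and differs from $a\to c$, since otherwise $v$ reaches $a$. So $Q$ enters $c$ strictly to the right of $a\to c$, while it leaves $a$ to the left of it. But $Q$ and $a\to c$ share only $a$ and $c$, a contradiction. $\square$

**Monotone weights are not enough.** A natural attempt is to choose $\alpha$ from $T_2$ and $\beta$ from $T_1$, each rapidly decreasing and monotone, without regard to each other. In $D_6$ take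
$$\alpha(r),\alpha(t),\alpha(3),\alpha(1),\alpha(2)=16,8,4,2,1,\qquad \beta(t),\beta(2),\beta(1),\beta(r),\beta(3)=16,8,4,2,1.$$
These are monotone. They give $r=(16,2)$, $3=(23,7)$, $t=(31,31)$, and $(\mathrm R_3)$ for the face $(r,3,t)$ would say $7\cdot24<5\cdot8$. It fails, and that triangle is flipped. Here $\beta(1)$ controls $y_3-y_r$, on the large side of $(\mathrm R_3)$, and it was made too small for the already fixed ratio of $x_3-x_r$ to $x_t-x_3$. The two families of weights must be chosen in one interleaved order.

## 7. The order in which the weights are chosen

Think of choosing the $2n-2$ weights one at a time, each far smaller than all the earlier ones. Suppose an inequality says that a product of two weights is less than another product of two weights. If one factor on the small side is chosen after *both* factors on the large side, then it can be chosen small enough for the inequality to hold. The fourth factor may be chosen at any time, since all weights stay below a fixed bound. So each inequality turns into a demand on the order of choice. We now write down these demands.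

**Definition (the digraph of events).** The *events* are $F(u)$ ("choose $\alpha(u)$") and $G(u)$ ("choose $\beta(u)$") for $u\ne s$. Define

- for $v\ne s,t$: $\hat v$ is the child of $\mathrm{lca}_2(p_1(v),v)$ on the $T_2$-path to $v$;
- for $v\ne s,t,r$: $\check v$ is the child of $\mathrm{lca}_1(p_2(v),v)$ on the $T_1$-path to $v$.

These exist because $v$ does not reach $p_i(v)$. By (2), $\alpha(\hat v)$ is the weight that controls $x_v-x_{p_1(v)}$, and $\beta(\check v)$ controls $y_v-y_{p_2(v)}$. Let $\mathcal E$ be the digraph on the events with the arcs

1. $F(p_2(u))\to F(u)$ if $p_2(u)\ne s$, and $G(p_1(u))\to G(u)$ if $p_1(u)\ne s$;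
2. $F(u')\to F(u)$ for $u'$ a later $T_2$-sibling of $u$, and $G(u')\to G(u)$ for $u'$ a later $T_1$-sibling of $u$;
3. $F(\hat v)\to G(v)$ for $v\ne s,t$;
4. $G(\check v)\to F(v)$ for $v\ne s,t,r$.

An arc $e\to e'$ means that $e$ is chosen first. Arcs 1 and 2 enforce monotonicity. Arcs 3 will serve $(\mathrm L_v)$ and arcs 4 will serve $(\mathrm R_v)$.

**Proposition 9.** If $\mathcal E$ is acyclic, then $D$ has a planar straight-line dominance drawing.

*Proof.* Let $e_1,\dots,e_{2n-2}$ be a topological order of $\mathcal E$. Put
$$w(e_i)=n^{-2^i},\qquad\alpha(u)=w(F(u)),\qquad\beta(u)=w(G(u)).\tag{3}$$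
By arcs 1 and 2 the weights are monotone. For $c\in\{q_1(v),q_2(v)\}$ we have $v<_xc$ and $v<_yc$ by Lemma 4. So by Lemma 7 we may let $c^*$ be the child of $\mathrm{lca}_2(v,c)$ towards $c$ in $T_2$, and $c^\circ$ the child of $\mathrm{lca}_1(v,c)$ towards $c$ in $T_1$.

**Step 1: $(\mathrm L_v)$ for $v\ne s,t$.** Let $a=p_1(v)$ and $c=q_1(v)$. Since $v$ is a $T_1$-child of $a$, Lemma 7 gives
$$y_v-y_a\le(n-1)\beta(v),\quad x_c-x_v\le(n-1)\alpha(c^*),\quad x_v-x_a\ge\alpha(\hat v),\quad y_c-y_v\ge\beta(c^\circ).$$
So it suffices that
$$(n-1)^2\,\alpha(c^*)\,\beta(v)<\alpha(\hat v)\,\beta(c^\circ).\tag{4}$$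
We check that $G(v)$ comes after both $F(\hat v)$ and $G(c^\circ)$. For $F(\hat v)$ this is arc 3. By Lemma 8(a) and acyclicity, neither of $v,c$ is a $T_1$-ancestor of the other. Since $v<_yc$, $c^\circ$ is a later $T_1$-sibling of some $v'$ that is $v$ or a $T_1$-ancestor of $v$. So $G(c^\circ)$ precedes $G(v')$ by an arc 2, and $G(v')$ equals $G(v)$ or precedes it by arcs 1.

Let $i,j,l$ be the indices of $G(v),F(\hat v),G(c^\circ)$. Then $j,l<i$, and $j\ne l$ since one event is an $F$ and the other a $G$. So $2^j+2^l\le2^{i-1}+2^{i-2}=3\cdot2^{i-2}$. As $\alpha(c^*)\le n^{-2}$,
$$\frac{\alpha(c^*)\beta(v)}{\alpha(\hat v)\beta(c^\circ)}\le n^{-2-2^i+3\cdot2^{i-2}}=n^{-2-2^{i-2}}<(n-1)^{-2},$$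
which is (4).

**Step 2: $(\mathrm R_v)$ for $v\ne s,t,r$.** Let $a=p_2(v)$ and $c=q_2(v)$. Since $v$ is a $T_2$-child of $a$, Lemma 7 gives
$$x_v-x_a\le(n-1)\alpha(v),\quad y_c-y_v\le(n-1)\beta(c^\circ),\quad y_v-y_a\ge\beta(\check v),\quad x_c-x_v\ge\alpha(c^*).$$
So it suffices that
$$(n-1)^2\,\alpha(v)\,\beta(c^\circ)<\beta(\check v)\,\alpha(c^*).\tag{5}$$
By Lemma 8(b), which applies as $v\ne r$, and acyclicity, neither of $v,c$ is a $T_2$-ancestor of the other. Since $v<_xc$, $c^*$ is a later $T_2$-sibling of $v$ or of a $T_2$-ancestor of $v$, so $F(c^*)$ precedes $F(v)$ by arcs 2 and 1. By arc 4, $G(\check v)$ precedes $F(v)$. Let $i,j,l$ be the indices of $F(v),G(\check v),F(c^*)$. Again $j\ne l$ and $j,l<i$, and $\beta(c^\circ)\le n^{-2}$. So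
$$\frac{\alpha(v)\beta(c^\circ)}{\beta(\check v)\alpha(c^*)}\le n^{-2-2^i+3\cdot2^{i-2}}=n^{-2-2^{i-2}}<(n-1)^{-2},$$
which is (5).

**Step 3: conclusion.** All inner faces are nondegenerate with the right orientation, so by Lemma 6 the drawing is planar and respects the embedding. By Section 4 it is a dominance drawing. $\square$

**In-degree one makes the demands circular.** Suppose some $v\ne s,t,r$ has in-degree $1$. Then $p_1(v)=p_2(v)$ is the parent of $v$ in both trees, so $\hat v=\check v=v$, and $\mathcal E$ contains $F(v)\to G(v)\to F(v)$. So for an arbitrary orientation this method stops here. The smallest case is $K_4$ oriented as $s\to v$, $v\to r$, $v\to t$, $s\to r$, $r\to t$, $s\to t$, with $v$ inside; call it $D_4$. It does have a drawing: put $s=(0,0)$, $v=(1,1)$, $r=(3,2)$, $t=(4,5)$. Both coordinates increase along $s\to v\to r\to t$. The slopes of $sr,sv,st$ are $\frac23,1,\frac54$, and $v$ is left of the line $rt$, so $v$ is inside the triangle. Acyclicity of $\mathcal E$ is thus sufficient but not necessary. For Theorem 2, however, we are free to choose the orientation, and (H) excludes in-degree $1$ at all these vertices.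

## 8. In-degree two makes the event digraph acyclic

The $2$-cycles just seen disappear under (H). We must show that no longer cycles exist either. The first step is geometric: under (H) the leftmost and rightmost paths to a vertex are disjoint.

**Lemma 10.** Assume (H) and let $v\ne s,r$. Then $P_1(v)\cap P_2(v)=\{s,v\}$ and $r\in P_2(v)$. In particular $p_2(v)\ne s$.

*Proof.* **Step 1: a region between the two paths.** Since $v$ has in-degree at least $2$, the last edges of $P_1(v)$ and $P_2(v)$ differ. Let $m$ be the highest common vertex of the two paths other than $v$, and let $Q_1,Q_2$ be their parts from $m$ to $v$. These share only $m$ and $v$. They bound a closed region $\Omega$, with $Q_1$ on the left since it enters $v$ by the leftmost in-edge. Let $w$ be a lowest vertex in $\Omega$ other than $m$.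

**Step 2: all in-neighbors of $w$ lie in $\Omega$.** This is clear by planarity if $w$ is interior to $\Omega$. If $w\ne v$ is on $Q_1$, its edge on $Q_1$ is its leftmost in-edge, because $Q_1$ is a path of $T_1$. So all its in-edges lie, just below $w$, on or right of $Q_1$ and left of $Q_2$, that is, in $\Omega$; by planarity they cannot leave $\Omega$. If $w\ne v$ is on $Q_2$, its edge on $Q_2$ is its rightmost in-edge, so all its in-edges lie, just below $w$, on or left of $Q_2$ and right of $Q_1$, and again they stay in $\Omega$. If $w=v$, all in-edges lie between the leftmost and the rightmost, which are the last edges of $Q_1$ and $Q_2$.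

**Step 3: $w=r$ and $m=s$.** In-neighbors of $w$ are lower than $w$ and lie in $\Omega$, so the only one is $m$, and $w$ has in-degree $1$. Also $w\ne s$, as $w$ is higher than $m$. So (H) gives $w=r$. Since $s\to r$ is an edge, $m=s$. By the choice of $m$, $P_1(v)\cap P_2(v)=\{s,v\}$, and now $Q_i=P_i(v)$.

**Step 4: $r$ is on $P_2(v)$.** We have $r\in\Omega$ and $r\ne v$. The path $s\to r\to t$ is the right boundary of the drawing, so nothing lies to the right of $r$ at its height. As $\Omega$ is bounded on the right by $Q_2$, $r\in\Omega$ forces $r\in Q_2=P_2(v)$. Finally, $p_2(v)=s$ would mean that $P_2(v)$ has only the vertices $s,v$, contradicting $r\in P_2(v)$. $\square$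

The second step is a potential function: a vertex attached to each event that never goes down along an arc.

**Lemma 11.** Under (H), $\mathcal E$ is acyclic.

*Proof.* Put $\kappa(F(u))=p_2(u)$ and $\kappa(G(u))=p_1(u)$.

**Step 1: $\kappa(e)\le\kappa(e')$ in the reachability order for every arc $e\to e'$.** This holds in any $st$-triangulation.

- Arcs 1: $p_i(p_i(u))<p_i(u)$, strictly.
- Arcs 2: siblings have the same parent, so equality holds.
- Arcs 3: $\kappa(F(\hat v))=p_2(\hat v)=\mathrm{lca}_2(p_1(v),v)\le p_1(v)=\kappa(G(v))$, with equality if and only if $p_1(v)\in P_2(v)$.
- Arcs 4: $\kappa(G(\check v))=p_1(\check v)=\mathrm{lca}_1(p_2(v),v)\le p_2(v)=\kappa(F(v))$, with equality if and only if $p_2(v)\in P_1(v)$.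

**Step 2: a directed cycle is impossible.** On a directed cycle $\kappa$ is constant, so the cycle has no arc of type 1. An arc of type 4 on it would give some $v\ne s,t,r$ with $p_2(v)\in P_1(v)$, hence $p_2(v)\in P_1(v)\cap P_2(v)\setminus\{v\}=\{s\}$, contradicting Lemma 10. So no arc of the cycle leads from a $G$-event to an $F$-event. Therefore no arc leads from an $F$-event to a $G$-event either, that is, there is no arc of type 3. The cycle consists only of sibling arcs of type 2. But siblings are linearly ordered, a contradiction. $\square$

Lemma 11 and Proposition 9 prove Theorem 3, and with Section 2 they prove Theorem 2: every maximal planar graph admits a planar straight-line dominance drawing. $\blacksquare$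

**The example $D_6$ carried through.** From the trees in Section 3 we get $\hat r=\hat1=\hat2=r$, $\hat3=3$, and $\check1=1$, $\check2=2$, $\check3=1$. The arcs of types 3 and 4 are
$$F(r)\to G(r),\quad F(r)\to G(1),\quad F(r)\to G(2),\quad F(3)\to G(3),$$
$$G(1)\to F(1),\quad G(2)\to F(2),\quad G(1)\to F(3).$$
Arcs 1 are $F(r)\to F(1),F(3),F(t)$, together with $F(1)\to F(2)$ and $G(1)\to G(3)$. Arcs 2 put $F(t),F(3),F(1)$ in this order, and $G(t),G(2),G(1),G(r)$ in this order. A topological order is
$$F(r),\ F(t),\ G(t),\ G(2),\ G(1),\ G(r),\ F(3),\ F(1),\ F(2),\ G(3).$$
The weights (3) work by the proof. For a readable picture try instead $512,256,128,\dots,2,1$ in this order. This gives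
$$s=(0,0),\quad r=(512,16),\quad 1=(516,48),\quad 2=(518,113),\quad 3=(526,49),\quad t=(782,241).$$
The inequalities read
$$(\mathrm L_r)\ 16\cdot4<512\cdot32,\qquad(\mathrm L_1)\ 48\cdot2<516\cdot65,\qquad(\mathrm L_2)\ 113\cdot264<518\cdot128,$$
$$(\mathrm L_3)\ 1\cdot256<10\cdot192,\qquad(\mathrm R_1)\ 4\cdot1<32\cdot10,\qquad(\mathrm R_2)\ 2\cdot128<65\cdot264,\qquad(\mathrm R_3)\ 14\cdot192<33\cdot256.$$
All hold, so by Lemma 6 and Section 4 this is a planar straight-line dominance drawing of $D_6$.

## 9. Canonical orientations, reversal, and a criterion without a degree condition

**Corollary 12.** For every choice of outer face and of $(s,r,t)$, every orientation arising from any canonical ordering has a planar straight-line dominance drawing. The coordinates can be taken integral.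

*Proof.* Section 2 shows that every such orientation satisfies (H), so Theorem 3 applies. The weights (3) are $n^{-2^i}$ with $1\le i\le2n-2$, so the coordinates are rational, and multiplying them by $n^{2^{2n-2}}$ puts the drawing on the integer grid. $\square$

**Corollary 13.** Every $st$-triangulation in which all vertices other than $t$ and $r$ have out-degree at least $2$ has a planar straight-line dominance drawing.

*Proof.* Reverse all edges. The result is an $st$-triangulation with source $t$, sink $s$ and third outer vertex $r$, and it satisfies (H). Draw it by Theorem 3 and rotate the drawing by $180^\circ$. The rotation preserves planarity and the embedding. It negates both coordinates, so it turns a dominance drawing of the reversed graph into one of $D$. $\square$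

For instance, $D_4$ from Section 7 is covered: $s$ has out-degree $3$ and $v$ has out-degree $2$.

The last result weakens the demands. An arc of type 3 or 4 can be dropped when the inequality it serves holds for another reason. As before, $r$ is to the right of $st$.

**Definition (wild vertices).** Call $v\ne s,t$ *left-wild* if $p_1(v)\in P_2(v)$ and $\mathrm{lca}_2(v,q_1(v))\in P_2(p_1(v))$. Call $v\ne s,t,r$ *right-wild* if $p_2(v)\in P_1(v)$ and $\mathrm{lca}_1(v,q_2(v))\in P_1(p_2(v))$.

In $D_4$ the tree $T_1$ has edges $s\to v$, $v\to r$, $s\to t$, and $T_2$ has edges $s\to v$, $s\to r$, $r\to t$. We have $p_1(v)=p_2(v)=s$, $q_1(v)=t$, $q_2(v)=r$. Since $\mathrm{lca}_2(v,t)=s$, the vertex $v$ is left-wild. Since $\mathrm{lca}_1(v,r)=v\notin P_1(s)$, it is not right-wild.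

**Theorem 14.** Let $D$ be an $st$-triangulation in which no vertex $k$ satisfies both $k=p_1(v)$ for some left-wild $v$ and $k=p_2(z)$ for some right-wild $z$. Then $D$ has a planar straight-line dominance drawing.

Theorem 14 contains Theorem 3. Indeed, under (H) a right-wild $z$ would have $p_2(z)\in P_1(z)\cap P_2(z)\setminus\{z\}=\{s\}$, which Lemma 10 excludes. So there is no right-wild vertex under (H). The theorem also covers $D_4$, where (H) fails: the only candidate for a right-wild vertex there is $v$.

*Proof.* Let $\mathcal E'$ be $\mathcal E$ without the type-3 arcs of those $v$ with $p_1(v)\in P_2(v)$ that are not left-wild, and without the type-4 arcs of those $v$ with $p_2(v)\in P_1(v)$ that are not right-wild.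

**Step 1: $\mathcal E'$ is acyclic.** By Step 1 of the proof of Lemma 11, which holds without (H), $\kappa$ equals a constant $k$ on a directed cycle, and the cycle has no arc of type 1. It cannot consist of sibling arcs only, as siblings are linearly ordered. So it passes between $F$- and $G$-events, and it contains a type-3 arc (of some $v$) and a type-4 arc (of some $z$), both with equality of $\kappa$. Then $k=p_1(v)\in P_2(v)$, and as the arc was kept, $v$ is left-wild. Likewise $k=p_2(z)\in P_1(z)$, and as the arc was kept, $z$ is right-wild. This contradicts the hypothesis.

**Step 2: weights.** Take a topological order of $\mathcal E'$ and the weights (3). They are monotone, since all arcs 1 and 2 were kept. If $e_j$ precedes $e_i$, then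
$$\frac{w(e_j)}{w(e_i)}=n^{2^i-2^j}\ge n^{2^j}\ge n^2.\tag{6}$$
Wherever the type-3 arc (for $(\mathrm L_v)$) or the type-4 arc (for $(\mathrm R_v)$) of $v$ was kept, the proof of Proposition 9 applies verbatim. The other cases remain.

**Step 3: $(\mathrm L_v)$ when the type-3 arc of $v$ was deleted.** Let $a=p_1(v)$ and $c=q_1(v)$. Here $a\in P_2(v)$ and $v$ is not left-wild. So $\mathrm{lca}_2(a,v)=a$, and $\hat v$ is the child of $a$ towards $v$ in $T_2$. Put $m=\mathrm{lca}_2(v,c)$. It lies on $P_2(v)$ but, as $v$ is not left-wild, not on $P_2(a)$. So it comes after $a$ on $P_2(v)$, and $\hat v$ is $m$ or a $T_2$-ancestor of $m$. The vertex $c^*$ is a child of $m$, so it is a proper descendant of $\hat v$, and $F(\hat v)$ precedes $F(c^*)$ by arcs 1. As in Step 1 of Proposition 9, $G(c^\circ)$ precedes $G(v)$; this used only Lemma 8(a) and arcs 1 and 2. By (6), applied twice,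
$$(n-1)^2\alpha(c^*)\beta(v)\le(n-1)^2n^{-4}\,\alpha(\hat v)\beta(c^\circ)<\alpha(\hat v)\beta(c^\circ).$$
This is (4), and $(\mathrm L_v)$ follows as before.

**Step 4: $(\mathrm R_v)$ when the type-4 arc of $v$ was deleted.** Then $v\ne s,t,r$. Let $a=p_2(v)$ and $c=q_2(v)$. Here $a\in P_1(v)$ and $v$ is not right-wild. So $\mathrm{lca}_1(a,v)=a$, and $\check v$ is the child of $a$ towards $v$ in $T_1$. The vertex $m=\mathrm{lca}_1(v,c)$ lies on $P_1(v)$ but not on $P_1(a)$, so $\check v$ is $m$ or a $T_1$-ancestor of $m$. The vertex $c^\circ$ is a child of $m$, so it is a proper descendant of $\check v$, and $G(\check v)$ precedes $G(c^\circ)$ by arcs 1. As in Step 2 of Proposition 9, by Lemma 8(b) and $v\ne r$, $F(c^*)$ precedes $F(v)$. By (6), applied twice,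
$$(n-1)^2\alpha(v)\beta(c^\circ)\le(n-1)^2n^{-4}\,\alpha(c^*)\beta(\check v)<\beta(\check v)\alpha(c^*).$$
This is (5), and $(\mathrm R_v)$ follows.

**Step 5: conclusion.** All inequalities hold. By Lemma 6 the drawing is planar and respects the embedding, and by Section 4 it is a dominance drawing. $\square$

Nothing is claimed about $st$-plane graphs not covered by Theorem 3, Corollary 13 or Theorem 14.
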